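\title{The heat semigroup recovers the horizontal total variation in every Carnot group}

\begin{abstract}
Let $\mathbb{G}$ be a Carnot group with horizontal gradient $\nabla_H$ and heat semigroup $T_t=e^{t\Delta_H}$. We prove that for every $u\in L^1(\mathbb{G})$ the limit of $\int_{\mathbb{G}}|\nabla_H T_tu|\,dx$ as $t\to0^+$ exists in $[0,\infty]$ and equals the horizontal total variation $|D_Hu|(\mathbb{G})$. Thus De Giorgi's characterization of functions of bounded variation holds with equality in every step. The proof does not use rectifiability. Its main step is that a function of bounded horizontal variation is, at small scales and in an averaged $L^1$ sense, almost invariant under translations along the higher layers of the group; this is obtained by induction on the layers. The same step gives the limits of difference quotients and of a class of nonlocal functionals.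
\end{abstract}

\section{Introduction}\label{sec:intro}

\subsection{The problem}

A Carnot group is a connected, simply connected Lie group $\mathbb{G}$ whose Lie algebra is stratified:
\[
\mathfrak g=V_1\oplus\dots\oplus V_\kappa,\qquad [V_1,V_i]=V_{i+1}\ \ (1\le i<\kappa),\qquad [V_1,V_\kappa]=\{0\}.
\]
We identify $\mathbb{G}$ with $\mathbb{R}^n$ through exponential coordinates; Lebesgue measure $dx$ is then a Haar measure. Let $X_1,\dots,X_m$ be a basis of the horizontal layer $V_1$, viewed as left-invariant vector fields. The horizontal gradient is $\nabla_Hu=(X_1u,\dots,X_mu)$, the sub-Laplacian is $\Delta_H=\sum_{j=1}^mX_j^2$, and $T_t=e^{t\Delta_H}$, $t>0$, is the heat semigroup. It acts by $T_tu=u*h_t$, where $h_t$ is the heat kernel and $(f*g)(x)=\int f(y)g(y^{-1}x)\,dy$.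

For $u\in L^1(\mathbb{G})$ the horizontal total variation is
\begin{equation}\label{eq:tv}
|D_Hu|(\mathbb{G})=\sup\Big\{\int_{\mathbb{G}}u\sum_{j=1}^mX_j\varphi_j\,dx:\ \varphi\in C^1_c(\mathbb{G};\mathbb{R}^m),\ |\varphi|\le1\Big\},
\end{equation}
and $BV_H(\mathbb{G})$ is the space of $u\in L^1(\mathbb{G})$ for which it is finite. For $u\in C^1_c$ an integration by parts gives $|D_Hu|(\mathbb{G})=\int|\nabla_Hu|\,dx$; for the indicator function of a set, \eqref{eq:tv} is the horizontal perimeter of the set. The function $T_tu$ has an integrable horizontal gradient for every $u\in L^1$, so $\int|\nabla_HT_tu|\,dx$ is always a finite number, and one may ask whether it recovers \eqref{eq:tv} as $t\to0^+$.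

In $\mathbb{R}^n$ (De Giorgi), and on Riemannian manifolds with Ricci curvature bounded from below, it does: for $u\in L^1$ the limit of $\int|\nabla T_tu|\,dx$ exists and is finite if and only if $u\in BV$, and it then equals the total variation of $u$. On Carnot groups, Bramanti, Miranda and Pallara proved a weaker statement: the $\liminf$ and the $\limsup$ of $\int|\nabla_HT_tu|\,dx$ are comparable to $|D_Hu|(\mathbb{G})$ up to multiplicative constants depending only on $\mathbb{G}$; in particular they are finite if and only if $u\in BV_H(\mathbb{G})$. The problem, posed in \cite{MMS}, is whether for every Carnot group and every $u\in BV_H(\mathbb{G})$ the limit exists and equals $|D_Hu|(\mathbb{G})$. The answer is yes.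

\begin{theorem}\label{thm:main}
Let $\mathbb{G}$ be a Carnot group. For every $u\in L^1(\mathbb{G})$,
\[
\lim_{t\to0^+}\int_{\mathbb{G}}|\nabla_HT_tu|\,dx=|D_Hu|(\mathbb{G})\in[0,\infty].
\]
\end{theorem}

\subsection{Where the Euclidean argument breaks}\label{sub:break}

In $\mathbb{R}^n$ the proof has two halves. The inequality $\liminf\ge|Du|(\mathbb{R}^n)$ follows from $T_tu\to u$ in $L^1$ and the definition of the total variation as a supremum; this half works in any Carnot group. The inequality $\limsup\le|Du|(\mathbb{R}^n)$ follows from $\nabla T_tu=(Du)*h_t$, because convolution with a probability density does not increase the mass of a measure.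

In a noncommutative group the last identity fails. For $U\in\mathfrak g$ let $U^R$ be the right-invariant field that agrees with $U$ at the origin. Then (Lemma~\ref{lem:twoconv})
\begin{equation}\label{eq:twoconv}
U(u*\rho)=u*U\rho,\qquad (Uu)*\rho=u*U^R\rho ,
\end{equation}
so that $X_jT_tu-(X_ju)*h_t=u*(X_j-X_j^R)h_t$. To see the size of this error, take the Heisenberg group $\mathbb{H}^1=\mathbb{R}^3$ with
\begin{equation}\label{eq:heis}
\begin{gathered}
x\cdot y=\big(x_1+y_1,\ x_2+y_2,\ x_3+y_3+\tfrac12(x_1y_2-x_2y_1)\big),\\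
X_1=\partial_1-\tfrac{x_2}2\partial_3,\qquad X_2=\partial_2+\tfrac{x_1}2\partial_3,\qquad X_3=[X_1,X_2]=\partial_3 .
\end{gathered}
\end{equation}
Here $X_1^R=\partial_1+\tfrac{x_2}2\partial_3$ and $X_3^R=X_3$, so $(X_1-X_1^R)h_t=-X_3^R(x_2h_t)$ and the error is $-(X_3u)*(x_2h_t)$. By parabolic scaling $\|x_2h_t\|_1=c\sqrt t$. If $X_3u$ is a finite measure, for instance if $u\in C_c^1$, the error is $O(\sqrt t)$ in $L^1$. For a general $u\in BV_H$, however, $X_3u=X_1(X_2u)-X_2(X_1u)$ is only a first derivative of measures. Moving that derivative onto the kernel costs a factor $t^{-1/2}$, which cancels the gain: the error is bounded by $C|D_Hu|(\mathbb{G})$ and has the same order as the main term. This gives an upper bound with a constant, not equality.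

There is a second case in which the error is harmless. Let $\Pi:\mathbb{G}\to\mathbb{R}^m$ be the projection onto the first-layer coordinates. The kernel $(X_j-X_j^R)h_t$ has integral zero on almost every fiber of $\Pi$ (Lemma~\ref{lem:mean}), so its convolution with a bounded function of $\Pi(x)$ alone vanishes identically. One therefore expects equality in Theorem~\ref{thm:main} provided that a function in $BV_H$ looks, at small scales, like a function of $\Pi(x)$. For sets, this would follow if the blow-ups at almost every boundary point were vertical half-spaces $\{\langle\Pi(x),e\rangle>0\}$. Some caution is due: already in step three there are dilation-invariant sets with constant horizontal normal that are not vertical half-spaces (Example~\ref{ex:engel}). We do not use rectifiability of reduced boundaries or uniqueness of blow-ups. An averaged statement suffices, and it holds in every step.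

\subsection{Almost invariance in the vertical directions}

Let $\delta_r$, $r>0$, be the dilations of $\mathbb{G}$, induced by multiplication by $r^i$ on $V_i$; let $Q=\sum_ii\dim V_i$ be the homogeneous dimension and $\rho_r=r^{-Q}\rho\circ\delta_{1/r}$. Let $\mathbb{G}_2=\exp(V_2\oplus\dots\oplus V_\kappa)$ be the vertical subgroup. For $u\in L^1(\mathbb{G})$, $p\in\mathbb{G}$ and $r>0$ put
\begin{equation}\label{eq:lambda}
R_pu(x)=u(xp),\qquad \Lambda_r(u,p)=\frac1r\,\|R_{\delta_rp}u-u\|_{L^1(\mathbb{G})}.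
\end{equation}
The point $x\,\delta_rp$ lies at a distance proportional to $r$ from $x$, so $\Lambda_r(u,p)$ is an $L^1$ difference quotient. For $u\in BV_H$ it stays bounded as $r\to0^+$. In vertical directions it does better.

\begin{theorem}\label{thm:vertical}
If $u\in BV_H(\mathbb{G})$ and $p\in\mathbb{G}_2$, then $\Lambda_r(u,p)\to0$ as $r\to0^+$.
\end{theorem}

Call $\rho:\mathbb{G}\to\mathbb{R}$ an \emph{admissible kernel} if it is a Schwartz function on $\mathbb{R}^n$ or belongs to $C^1_c(\mathbb{G})$. Theorem~\ref{thm:vertical} implies that horizontal derivatives commute with convolution in the limit.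

\begin{theorem}\label{thm:commute}
If $u\in BV_H(\mathbb{G})$ and $\rho$ is an admissible kernel, then for $j=1,\dots,m$
\[
\|X_j(u*\rho_r)-(X_ju)*\rho_r\|_{L^1(\mathbb{G})}\to0\qquad\text{as }r\to0^+ .
\]
\end{theorem}

Section~\ref{sec:prelim} collects the background and two elementary translation estimates. Section~\ref{sec:reduction} derives Theorems~\ref{thm:commute} and~\ref{thm:main} from Theorem~\ref{thm:vertical}, which is proved in Sections~\ref{sec:exact}--\ref{sec:induction}. The starting point, in Section~\ref{sec:exact}, is a fact going back to Ambrosio, Kleiner and Le Donne: a function with constant horizontal normal is monotone along suitable $\mathrm{Ad}$-conjugates of that normal. A compactness argument makes this stable under perturbation (Section~\ref{sec:perturbed}), and a covering argument with two scales runs the induction on the layers (Section~\ref{sec:induction}). Section~\ref{sec:complements} contains further consequences, which are not used in the proof of Theorem~\ref{thm:main}: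 the limit of $\Lambda_r(u,p)$ for every $p$, the convergence of the measures $|\nabla_HT_tu|\,dx$, and the limit of $t^{-1/2}\iint|u(x)-u(y)|h_t(x^{-1}y)\,dx\,dy$.

\section{Background and translation estimates}\label{sec:prelim}

\subsection{The group}\label{sub:group}

Exponential coordinates are taken with respect to a basis of $\mathfrak g$ adapted to the layers and beginning with $X_1,\dots,X_m$. The origin $0$ is the identity and $p^{-1}=-p$. For $a\in\mathbb{R}^m$ write $X_a=\sum_ja_jX_j$. The stratification satisfies $[V_i,V_j]\subset V_{i+j}$, with $V_l=\{0\}$ for $l>\kappa$, and the product is given by the Baker--Campbell--Hausdorff formula $\exp U\exp W=\exp(U+W+\frac12[U,W]+\cdots)$, a finite sum whose remaining terms are iterated brackets of $U$ and $W$. We use the following consequences.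

\begin{enumerate}
\item[(G1)] All brackets lie in $V_2\oplus\dots\oplus V_\kappa$, so $\Pi$ is a homomorphism onto $(\mathbb{R}^m,+)$ with kernel $\mathbb{G}_2$, and $\Pi(\delta_rp)=r\Pi(p)$. Hence every $p$ can be written $p=\exp(X_{\Pi(p)})\,q$ with $q\in\mathbb{G}_2$.
\item[(G2)] Every $p\in\mathbb{G}_2$ is a product $\exp\zeta_2\cdots\exp\zeta_\kappa$ with $\zeta_l\in V_l$. Indeed, if $\eta\in V_l\oplus\dots\oplus V_\kappa$ has component $\zeta_l$ in $V_l$, then $\exp(-\zeta_l)\exp(\eta)=\exp(\eta')$ with $\eta'\in V_{l+1}\oplus\dots\oplus V_\kappa$, because the brackets lie in layers of order at least $2l$; now iterate.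
\item[(G3)] Lebesgue measure is invariant under left and right translations and under inversion, each $\delta_r$ is an automorphism, and $|\delta_rA|=r^Q|A|$.
\end{enumerate}

An element $U\in\mathfrak g$ acts on functions by $Uf(x)=\frac{d}{ds}f(x\exp(sU))|_{s=0}$ and $U^Rf(x)=\frac{d}{ds}f(\exp(sU)x)|_{s=0}$. Both fields have polynomial coefficients, so they preserve the Schwartz class. The bracket of $\mathfrak g$ is the commutator of left-invariant fields. Since $\delta_r\exp(sX_j)=\exp(rsX_j)$, we have $X_j(f\circ\delta_r)=r(X_jf)\circ\delta_r$, and the same holds for $X_j^R$. Conjugation is described by $p\exp(U)p^{-1}=\exp(\mathrm{Ad}_pU)$ and $\mathrm{Ad}_{\exp Y}=e^{\mathrm{ad}Y}=\sum_k\frac1{k!}\mathrm{ad}_Y^k$, where $\mathrm{ad}_YU=[Y,U]$ and $\mathrm{ad}_Y^\kappa=0$.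

Every integration by parts below comes from one observation:
\begin{equation}\label{eq:ibp}
f\in C^1\cap L^1,\ Uf\in L^1\ \Longrightarrow\ \int Uf\,dx=0,\qquad\text{and likewise for }U^R .
\end{equation}
Indeed, by right invariance of $dx$ and Fubini's theorem, $0=\int[f(x\exp U)-f(x)]\,dx=\int_0^1\int(Uf)(x\exp(sU))\,dx\,ds=\int Uf\,dx$; for $U^R$ use left invariance.

\subsection{The distance}\label{sub:distance}

An absolutely continuous curve $\gamma:[0,1]\to\mathbb{G}$ is horizontal with control $a\in L^1([0,1];\mathbb{R}^m)$ if $\dot\gamma(s)=X_{a(s)}|_{\gamma(s)}$ for a.e.\ $s$; its length is $\int_0^1|a|\,ds$. The Carnot--Carath\'eodory distance $d(x,y)$ is the infimum of the lengths of horizontal curves from $x$ to $y$. It is a finite, left-invariant distance with $d(\delta_rx,\delta_ry)=r\,d(x,y)$; it induces the Euclidean topology, and its closed balls are compact. Write $\|p\|=d(0,p)$, let $B(x,\alpha)$ be the open balls and $B_\alpha=B(0,\alpha)$. Then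
\[
\|p^{-1}\|=\|p\|,\qquad \|pq\|\le\|p\|+\|q\|,\qquad B(x,\alpha)\,p\subset B(x,\alpha+\|p\|),\qquad |B(x,\alpha)|=\alpha^Q|B_1| ;
\]
the inclusion holds because $d(y,yp)=\|p\|$. Moreover
\begin{equation}\label{eq:proj}
\|\exp X_a\|\le|a|,\qquad |\Pi(p)|\le\|p\| :
\end{equation}
the curve $\exp(sX_a)$ has constant control $a$, and $\Pi\circ\gamma$ has derivative $a(s)$ for every horizontal curve $\gamma$ with control $a$.

Since $B_1$ is a neighborhood of $0$, a multiple $|\cdot|_{\mathfrak g}$ of the Euclidean norm of the coordinates satisfies $\|\exp\zeta\|\le1$ whenever $|\zeta|_{\mathfrak g}\le1$. We fix it and put $\mathcal B_l=\{\zeta\in V_l:|\zeta|_{\mathfrak g}\le1\}$. If $r=|U|_{\mathfrak g}\ge1$, then $\exp U=\delta_r\exp U'$ with $|U'|_{\mathfrak g}\le1$; hence $\|\exp U\|\le\max(1,|U|_{\mathfrak g})$, and $\|z\|f(z)$ is integrable for every Schwartz function $f$.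

\subsection{Derivatives that are measures}\label{sub:bv}

For $v\in L^1_{\mathrm{loc}}(\Omega)$, $\Omega$ open, and $U\in\mathfrak g$, the distribution $Uv$ is $\langle Uv,\varphi\rangle=-\int v\,U\varphi\,dx$, $\varphi\in C_c^\infty(\Omega)$. If $Uv$ is a Radon measure, then $\int\varphi\,d(Uv)=-\int v\,U\varphi\,dx$ holds also for $\varphi\in C_c^1(\Omega)$, by Euclidean mollification of $\varphi$. A nonnegative distribution is a nonnegative Radon measure. If $X_1v,\dots,X_mv$ are finite measures on $\Omega$, we let $D_Hv=(X_1v,\dots,X_mv)$, let $|D_Hv|$ be the total variation measure, and write $D_Hv=\nu|D_Hv|$ with a Borel map $\nu$, $|\nu|=1$, the \emph{horizontal normal}; then $X_av=\langle a,\nu\rangle|D_Hv|$. The notation $|D_Hv|(\Omega)<\infty$ means that we are in this situation. By the Riesz representation theorem, $u\in L^1(\mathbb{G})$ belongs to $BV_H(\mathbb{G})$ if and only if all $X_ju$ are finite measures on $\mathbb{G}$, and then \eqref{eq:tv} is the total mass of $|D_Hu|$.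

\subsection{Convolution and the heat kernel}\label{sub:heat}

By (G3), for $u,\rho\in L^1$,
\begin{equation}\label{eq:conv}
(u*\rho_r)(x)=\int u(x\,\delta_rz^{-1})\,\rho(z)\,dz .
\end{equation}
The map $p\mapsto R_pu$ is continuous from $\mathbb{G}$ to $L^1$ (approximate $u$ by functions in $C_c$). Hence, if $\int\rho=1$, then $\|u*\rho_r-u\|_1\le\int|\rho(z)|\,\|R_{\delta_rz^{-1}}u-u\|_1\,dz\to0$ by dominated convergence. For a finite scalar or vector measure $\mu$ put $(\mu*\rho)(x)=\int\rho(y^{-1}x)\,d\mu(y)$; Fubini's theorem gives $\|\mu*\rho\|_1\le|\mu|(\mathbb{G})\,\|\rho\|_1$.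

About the heat kernel we use the following facts \cite{Folland}, \cite[Ch.~1]{FS}, \cite{VSC}: $T_tu=u*h_t$ with $h_t=(h_1)_{\sqrt t}$; the function $h_1$ is a nonnegative Schwartz function with $\int h_1=1$; and $\partial_th_t=\Delta_Hh_t$.

\subsection{Right translations}

Left-invariant fields generate right translations, so the change of a function under $R_p$ is an integral of its left-invariant derivatives along a curve from $0$ to $p$. For functions that are merely integrable this is expressed by duality.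

\begin{lemma}\label{lem:identity}
Let $\gamma:[0,1]\to\mathbb{G}$ be absolutely continuous with $\gamma(0)=0$, $\dot\gamma(s)=U(s)|_{\gamma(s)}$ for a.e.\ $s$, $U\in L^1([0,1];\mathfrak g)$, and $\|\gamma(s)\|\le\ell$ for all $s$. Let $\alpha+\ell\le\beta$, $v\in L^1_{\mathrm{loc}}(B_\beta)$, $\varphi\in C_c^\infty(B_\alpha)$ and $\varphi_s(x)=\varphi(x\gamma(s)^{-1})$. Then $\varphi_s\in C_c^\infty(B_\beta)$ and
\[
\int(R_{\gamma(1)}v-v)\,\varphi\,dx=\int_0^1\langle U(s)v,\varphi_s\rangle\,ds .
\]
\end{lemma}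

\begin{proof}
The supports of all $\varphi_s$ lie in the compact set $(\operatorname{supp}\varphi)\,\gamma([0,1])\subset B_\beta$. For fixed $x$ the function $s\mapsto\varphi_s(x)$ is the composition of the smooth function $p\mapsto\varphi(xp^{-1})$ with $\gamma$. It is therefore absolutely continuous, with derivative
\[
\frac{d}{dh}\Big|_{h=0}\varphi\big(x\,(\gamma(s)\exp(hU(s)))^{-1}\big)=\frac{d}{dh}\Big|_{h=0}\varphi_s\big(x\exp(-hU(s))\big)=-U(s)\varphi_s(x),
\]
which is bounded by $C|U(s)|_{\mathfrak g}$. By right invariance of $dx$ and Fubini's theorem, the left side of the claim equals $\int v\,(\varphi_1-\varphi_0)\,dx=-\int_0^1\int v\,U(s)\varphi_s\,dx\,ds$.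
\end{proof}

\begin{lemma}\label{lem:translation}
Let $v\in L^1_{\mathrm{loc}}(B_\beta)$.
\begin{enumerate}
\item[(a)] If $|D_Hv|(B_\beta)<\infty$ and $\alpha+\|p\|<\beta$, then $\|R_pv-v\|_{L^1(B_\alpha)}\le\|p\|\,|D_Hv|(B_\beta)$.
\item[(b)] If $Z\in\mathfrak g$, $Zv$ is a finite measure on $B_\beta$, $\|\exp(sZ)\|\le\ell$ for $s\in[0,1]$ and $\alpha+\ell\le\beta$, then $\|R_{\exp Z}v-v\|_{L^1(B_\alpha)}\le|Zv|(B_\beta)$.
\end{enumerate}
In particular, $\|R_pu-u\|_1\le\|p\|\,|D_Hu|(\mathbb{G})$ for $u\in BV_H(\mathbb{G})$, and $\|R_{\exp Z}u-u\|_1\le|Zu|(\mathbb{G})$ if $u\in L^1(\mathbb{G})$ and $Zu$ is a finite measure.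
\end{lemma}

\begin{proof}
The norm in $L^1(B_\alpha)$ of a locally integrable function $f$ is the supremum of $\int f\varphi$ over $\varphi\in C_c^\infty(B_\alpha)$ with $|\varphi|\le1$, and then $|\varphi_s|\le1$ in Lemma~\ref{lem:identity}. For (a) take $\ell\in(\|p\|,\beta-\alpha]$ and a horizontal curve $\gamma$ from $0$ to $p$ with control $a$ and length at most $\ell$; then $\|\gamma(s)\|\le\ell$. Since $|\langle X_{a(s)}v,\varphi_s\rangle|\le|a(s)|\,|D_Hv|(B_\beta)$, the norm is at most $\ell\,|D_Hv|(B_\beta)$; let $\ell\to\|p\|$. For (b) take $\gamma(s)=\exp(sZ)$, $U(s)=Z$. The global statements follow by letting $\alpha\to\infty$.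
\end{proof}

Since $R_{pq}=R_pR_q$ and $R_p$ is an isometry of $L^1(\mathbb{G})$, we have $\|R_{pq}u-R_pu\|_1=\|R_qu-u\|_1$. Together with Lemma~\ref{lem:translation} and the fact that $\delta_r$ is an automorphism, this gives for $u\in BV_H(\mathbb{G})$
\begin{equation}\label{eq:lambdaprop}
\Lambda_r(u,p)\le\|p\|\,|D_Hu|(\mathbb{G}),\qquad |\Lambda_r(u,pq)-\Lambda_r(u,p)|\le\Lambda_r(u,q).
\end{equation}

\section{From vertical invariance to the heat semigroup}\label{sec:reduction}

In this section we assume Theorem~\ref{thm:vertical}. We first justify \eqref{eq:twoconv}.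

\begin{lemma}\label{lem:twoconv}
Let $u\in L^1(\mathbb{G})$, $U\in\mathfrak g$, and let $\rho$ be an admissible kernel.
\begin{enumerate}
\item[(a)] $U(u*\rho)=u*U\rho\in L^1$ pointwise, and $\int(u*\rho)\,U\varphi\,dx=-\int(u*U\rho)\,\varphi\,dx$ for $\varphi\in C_c^1(\mathbb{G})$.
\item[(b)] If $Uu$ is a finite measure, then $(Uu)*\rho=u*U^R\rho$.
\end{enumerate}
\end{lemma}

\begin{proof}
The functions $\rho$, $U\rho$, $U^R\rho$ are bounded, continuous and integrable.

(a) The derivative of $s\mapsto\rho(y^{-1}x\exp(sU))$ is bounded by $\|U\rho\|_\infty$, so we may differentiate under the integral. For the second statement apply \eqref{eq:ibp} to $x\mapsto\rho(y^{-1}x)\varphi(x)$, multiply by $u(y)$ and integrate.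

(b) Fix $x$ and let $\psi(y)=\rho(y^{-1}x)$. Then $\psi\in C^1$ is bounded and
\[
U\psi(y)=\frac{d}{ds}\Big|_{s=0}\rho\big(\exp(-sU)\,y^{-1}x\big)=-(U^R\rho)(y^{-1}x)
\]
is bounded. We must show $\int\psi\,d(Uu)=-\int u\,U\psi\,dy$. Let $\chi\in C_c^\infty(\mathbb{G})$ equal $1$ near $0$ and let $\chi_N=\chi\circ\delta_{1/N}$. The identity holds for $\psi\chi_N\in C_c^1$. The component of $U$ in $V_i$ contributes $O(N^{-i})$ to $U\chi_N$, so $\|U\chi_N\|_\infty=O(1/N)$. Since $u\in L^1$ and $Uu$ is finite, dominated convergence as $N\to\infty$ gives the identity for $\psi$.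
\end{proof}

The next lemma is the cancellation announced in Section~\ref{sub:break}. It holds because $\Pi$ maps $\mathbb{G}$ to a commutative group, where left and right cannot be told apart.

\begin{lemma}\label{lem:mean}
Let $\rho$ be an admissible kernel and $K=(X_j-X_j^R)\rho$. Then $\int(1+\|z\|)|K(z)|\,dz<\infty$, and, with $z=(a,z'')\in\mathbb{R}^m\times\mathbb{R}^{n-m}$, the function $k(a)=\int K(a,z'')\,dz''$ vanishes for a.e.\ $a$.
\end{lemma}

\begin{proof}
$K$ is Schwartz or continuous with compact support, which gives the integrability (Section~\ref{sub:distance}). Let $\phi\in C_c^\infty(\mathbb{R}^m)$ and let $\epsilon_j$ be the $j$-th basis vector of $\mathbb{R}^m$. By (G1), $\Pi(x\exp(sX_j))=\Pi(x)+s\epsilon_j=\Pi(\exp(sX_j)x)$, hence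
\begin{equation}\label{eq:lift}
X_j(\phi\circ\Pi)=X_j^R(\phi\circ\Pi)=(\partial_j\phi)\circ\Pi .
\end{equation}
So $f=\rho\,(\phi\circ\Pi)$ satisfies $(X_j-X_j^R)f=K\,(\phi\circ\Pi)$, and \eqref{eq:ibp}, applied to $X_j$ and to $X_j^R$, gives $0=\int K\,(\phi\circ\Pi)\,dz=\int k\phi\,da$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:commute}]
By homogeneity $X_j\rho_r=r^{-1}(X_j\rho)_r$ and $X_j^R\rho_r=r^{-1}(X_j^R\rho)_r$. Lemma~\ref{lem:twoconv} and \eqref{eq:conv} give
\[
X_j(u*\rho_r)(x)-\big((X_ju)*\rho_r\big)(x)=\frac1r\int u(x\,\delta_rz^{-1})\,K(z)\,dz=:J_r(x),\qquad K=(X_j-X_j^R)\rho .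
\]
To use Lemma~\ref{lem:mean} we need an integrand that depends on $z$ only through $\Pi(z)$, so we split the displacement $z^{-1}$ into a horizontal and a vertical part. By (G1), $z^{-1}=\exp(-X_{\Pi(z)})\,q(z)$ with $q(z)=\exp(X_{\Pi(z)})z^{-1}\in\mathbb{G}_2$, continuous in $z$, and $\|q(z)\|\le2\|z\|$ by \eqref{eq:proj}. Put
\[
I_r(x)=\frac1r\int u\big(x\exp(-rX_{\Pi(z)})\big)K(z)\,dz .
\]
The integrand is integrable in $(x,z)$ by right invariance of $dx$. Hence for a.e.\ $x$ we may integrate first in $z''$, and $I_r(x)=r^{-1}\int u(x\exp(-rX_a))\,k(a)\,da=0$.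

On the other hand $\delta_rz^{-1}=\exp(-rX_{\Pi(z)})\,\delta_rq(z)$, so $u(x\,\delta_rz^{-1})-u(x\exp(-rX_{\Pi(z)}))$ is the function $R_{\delta_rq(z)}u-u$ evaluated at $x\exp(-rX_{\Pi(z)})$. Therefore
\[
\|J_r\|_1=\|J_r-I_r\|_1\le\int|K(z)|\,\Lambda_r(u,q(z))\,dz .
\]
The integrand tends to $0$ for each $z$ by Theorem~\ref{thm:vertical}, and by \eqref{eq:lambdaprop} it is dominated by $2\|z\|\,|K(z)|\,|D_Hu|(\mathbb{G})$, which is integrable.
\end{proof}

Theorem~\ref{thm:main} is the case $\rho=h_1$, $r=\sqrt t$ of the following statement; the heat equation itself plays no role.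

\begin{corollary}\label{cor:kernels}
Let $\rho\ge0$ be an admissible kernel with $\int\rho=1$. For every $u\in L^1(\mathbb{G})$,
\[
\lim_{r\to0^+}\|\nabla_H(u*\rho_r)\|_{L^1(\mathbb{G})}=|D_Hu|(\mathbb{G})\in[0,\infty].
\]
\end{corollary}

\begin{proof}
Write $u_r=u*\rho_r$, so that $u_r\to u$ in $L^1$. For $\varphi\in C_c^1(\mathbb{G};\mathbb{R}^m)$ with $|\varphi|\le1$, Lemma~\ref{lem:twoconv}(a) gives
\[
\int u\sum_jX_j\varphi_j\,dx=\lim_{r\to0^+}\int u_r\sum_jX_j\varphi_j\,dx=-\lim_{r\to0^+}\int\langle\nabla_Hu_r,\varphi\rangle\,dx\le\liminf_{r\to0^+}\|\nabla_Hu_r\|_1 .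
\]
Hence the $\liminf$ is at least $|D_Hu|(\mathbb{G})$, which settles the case $u\notin BV_H$. If $u\in BV_H$, Theorem~\ref{thm:commute} gives
\[
\|\nabla_Hu_r\|_1\le\|(D_Hu)*\rho_r\|_1+o(1)\le|D_Hu|(\mathbb{G})\,\|\rho_r\|_1+o(1),
\]
and $\|\rho_r\|_1=\int\rho=1$ because $\rho\ge0$.
\end{proof}

\section{Functions with constant horizontal normal}\label{sec:exact}

We turn to Theorem~\ref{thm:vertical}. Let $p=\exp\zeta$ with $\zeta\in V_l$, $l\ge2$, so that $\delta_rp=\exp(r^l\zeta)$. For $u\in C_c^\infty$, Lemma~\ref{lem:translation} gives $\Lambda_r(u,p)\le r^{l-1}\|\zeta u\|_1\to0$. If all $X_ju$ are in $L^1$, then convolution on the left with a mollifier, which commutes with $X_j$, and the cutoffs $\chi_N$ produce $u_\varepsilon\in C_c^\infty$ with $\|\nabla_H(u-u_\varepsilon)\|_1\le\varepsilon$, and $\Lambda_r(u,p)\le\Lambda_r(u_\varepsilon,p)+\|p\|\varepsilon$ finishes the proof. This fails as soon as $D_Hu$ has a singular part, which no absolutely continuous measure approximates in total variation. What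 survives for every $u\in BV_H$ is that the normal $\nu$ is close to a continuous map in $L^1(|D_Hu|)$, so that it is almost constant on most small balls. The model case is thus a function $v$ with $\nu\equiv e$, that is,
\[
X_ev\ge0,\qquad X_av=0\ \text{ for }a\perp e .
\]

\begin{example}[The Heisenberg group]\label{ex:heis}
In \eqref{eq:heis} let $v$ be smooth on $B_6$ with $X_1v\ge0$ and $X_2v=0$. Follow $f=X_1v$ along the flow of $X_2$. We have $X_2f=X_2X_1v-X_1X_2v=-X_3v$ and $X_2X_3v=X_3X_2v=0$, so $f$ is affine along the flow: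
\[
0\le f(x\exp(sX_2))=X_1v(x)-s\,X_3v(x),\qquad x\in B_5,\ |s|\le1 .
\]
Hence $|X_3v|\le X_1v$ on $B_5$. A nonnegative derivative is controlled by the function itself: if $\chi\in C_c^\infty(B_5)$, $0\le\chi\le1$, $\chi=1$ on $B_4$, then
\[
\int_{B_4}|X_3v|\le\int\chi\,X_1v=-\int v\,X_1\chi\le C\int_{B_5}|v| .
\]
So the second-order derivative $X_3v$ has finite mass, bounded without derivatives of $v$. By Lemma~\ref{lem:translation}(b), translating by $\delta_\tau\exp X_3=\exp(\tau^2X_3)$ changes $v$ by $O(\tau^2)$ in $L^1(B_2)$, while the general estimate (a) gives only $O(\tau)$. This gain of a power of $\tau$ drives the whole proof. If the hypotheses hold on all of $\mathbb{H}^1$, then $s$ is arbitrary and $X_3v=0$.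
\end{example}

\begin{example}[The Engel group]\label{ex:engel}
Let $\mathbb{R}$ act on $\mathbb{R}^3$ by the exponential of a nilpotent Jordan block. The semidirect product is $\mathbb{R}^4$ with
\[
x\cdot y=\big(x_1+y_1,\ x_2+y_2,\ x_3+y_3+x_1y_2,\ x_4+y_4+x_1y_3+\tfrac12x_1^2y_2\big)
\]
(these coordinates are not exponential, which is irrelevant here). The left-invariant fields are $X_1=\partial_1$, $X_2=\partial_2+x_1\partial_3+\frac12x_1^2\partial_4$, $X_3=[X_1,X_2]=\partial_3+x_1\partial_4$, $X_4=[X_1,X_3]=\partial_4$, and the coordinates have weights $1,1,2,3$. Two new phenomena appear.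

First, let $v=x_4$. Then $X_1v=0$ and $X_2v=\frac12x_1^2\ge0$ everywhere, but $X_3v=x_1\ne0$. Along the flow of $X_1$,
\[
X_2v(x\exp(sX_1))=\tfrac12(x_1+s)^2=X_2v(x)+s\,X_3v(x)+\tfrac{s^2}2X_4v(x),
\]
a nonnegative polynomial of degree two, whose linear coefficient need not vanish. The set $\{x_4>0\}$ is invariant under dilations, has constant horizontal normal, and is not a vertical half-space. So constant normal does not force invariance along $V_2$; we can only expect $X_3v$ to be a measure, and we must extract it as one coefficient of a polynomial.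

Second, let $X_1v\ge0$ and $X_2v=0$ on a ball. The flow of $X_2$ produces $X_1-sX_3$ and says nothing about $X_4$. To reach $X_4=-[X_3,X_1]$ one must follow $X_1v$ along the flow of $X_3$, which requires $X_3v=0$. The layers have to be treated one at a time, with invariance along the lower layers as a hypothesis.
\end{example}

In general, if $Yv=0$ and $v$ is smooth, then $X_ev(x\exp(sY))=(e^{s\,\mathrm{ad}Y}X_e)v(x)$. The following lemma carries this out for integrable $v$.

\begin{lemma}\label{lem:exact}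
Let $1\le i<\kappa$ and $Z\in V_{i+1}$. There is a constant $C_1=C_1(Z)$ with the following property. Let $e\in S^{m-1}$ and $v\in L^1(B_6)$ satisfy, as distributions on $B_6$,
\begin{equation}\label{eq:exact}
X_ev\ge0,\qquad X_av=0\ \ (a\perp e),\qquad \zeta v=0\ \ (\zeta\in V_l,\ 2\le l\le i).
\end{equation}
Then $Zv$ is a Radon measure on $B_5$ and $|Zv|(B_4)\le C_1\int_{B_5}|v|\,dx$.
\end{lemma}

\begin{proof}
\emph{Step 1: there is $Y\in V_i$ with $Yv=0$, $Zv=[Y,X_e]v$ on $B_6$ and $|Y|_{\mathfrak g}\le c_Z$, where $c_Z$ depends only on $Z$.} If $U_1v=U_2v=0$, then $[U_1,U_2]v=0$, because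
\[
\langle[U_1,U_2]v,\varphi\rangle=-\int v\,U_1(U_2\varphi)+\int v\,U_2(U_1\varphi)=\langle U_1v,U_2\varphi\rangle-\langle U_2v,U_1\varphi\rangle .
\]
Since $V_{i+1}=[V_1,V_i]$, we can fix $Y_1,\dots,Y_m\in V_i$ with $Z=\sum_j[Y_j,X_j]$; this is where the stratification enters. Write $X_j=\theta_jX_e+X_{b_j}$ with $b_j\perp e$ and $|\theta_j|,|b_j|\le1$.

If $i\ge2$, then $Y_jv=0=X_{b_j}v$, so $[Y_j,X_{b_j}]v=0$, and $Y=\sum_j\theta_jY_j$ has the required properties.

If $i=1$, write $Y_j=\lambda_jX_e+X_{b_j'}$ with $b_j'\perp e$; the numbers $|\lambda_j|,|b_j'|$ are bounded by the length of the coefficient vector of $Y_j$. Expanding and using $[X_e,X_e]=0$,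
\[
[Y_j,X_j]=[\theta_jX_{b_j'}-\lambda_jX_{b_j},\,X_e]+[X_{b_j'},X_{b_j}].
\]
The last bracket annihilates $v$, and we take $Y=\sum_j(\theta_jX_{b_j'}-\lambda_jX_{b_j})$, which is of the form $X_a$ with $a\perp e$.

\emph{Step 2: invariance.} Let $\bar s=1/(1+c_Z)$, so $\|\exp(sY)\|\le1$ for $|s|\le\bar s$. Lemma~\ref{lem:identity}, applied to the curve $\sigma\mapsto\exp(\sigma sY)$ with $\alpha=5$, $\ell=1$, $\beta=6$, shows that $R_{\exp(sY)}v=v$ a.e.\ on $B_5$ for each $|s|\le\bar s$.

\emph{Step 3: monotone directions.} Let $W_s=e^{s\,\mathrm{ad}Y}X_e=\mathrm{Ad}_{\exp(sY)}X_e$, $|s|\le\bar s$. Let $0\le\varphi\in C_c^\infty(B_5)$, $q=\exp(-sY)$ and $\varphi_s(x)=\varphi(xq)$, so $0\le\varphi_s\in C_c^\infty(B_6)$. From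
\[
\varphi_s(x\exp(hX_e))=\varphi\big(xq\cdot q^{-1}\exp(hX_e)\,q\big)=\varphi\big(xq\exp(hW_s)\big)
\]
we get $X_e\varphi_s(x)=(W_s\varphi)(xq)$. By right invariance of $dx$ and Step 2,
\[
0\le\langle X_ev,\varphi_s\rangle=-\int v(x)\,(W_s\varphi)(xq)\,dx=-\int v(x\exp(sY))\,W_s\varphi(x)\,dx=\langle W_sv,\varphi\rangle .
\]
Thus $\mu_s=W_sv$ is a nonnegative Radon measure on $B_5$. With a fixed cutoff $\chi$ as in Example~\ref{ex:heis},
\[
\mu_s(B_4)\le\int\chi\,d\mu_s=-\int v\,W_s\chi\,dx\le C\int_{B_5}|v|\,dx ,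
\]
where $C$ depends only on $Z$, because $W_s$ ranges in a bounded subset of $\mathfrak g$ determined by $c_Z$.

\emph{Step 4: extracting the linear term.} By nilpotency $W_s=\sum_{k=0}^{\kappa-1}\frac{s^k}{k!}\mathrm{ad}_Y^kX_e$ is a polynomial in $s$, and $\kappa\ge2$. Fix distinct $s_1,\dots,s_\kappa\in[-\bar s,\bar s]$. The Vandermonde matrix $(s_l^k)$ is invertible, so there are $c_1,\dots,c_\kappa$ with $\sum_lc_ls_l^k=1$ for $k=1$ and $=0$ for the other $k\in\{0,\dots,\kappa-1\}$; they depend only on $\bar s$ and $\kappa$. Then $\sum_lc_lW_{s_l}=[Y,X_e]$, hence $Zv=\sum_lc_l\mu_{s_l}$ on $B_5$, and the lemma holds with $C_1=C\sum_l|c_l|$.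
\end{proof}

\section{Functions with almost constant normal}\label{sec:perturbed}

On a small ball a function in $BV_H$ satisfies \eqref{eq:exact} only approximately, and then $Zv$ need not be a measure. The consequence of Lemma~\ref{lem:exact} that we need, however, is a bound on $\|R_{\delta_\tau\exp Z}v-v\|_{L^1}$ for a fixed $\tau$. This quantity is continuous under $L^1$ convergence, so the bound can be perturbed by compactness. We first record a Poincar\'e inequality and a compactness property; both follow from Lemma~\ref{lem:translation}(a). The values of the radii serve only to leave room for translations.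

\begin{lemma}\label{lem:poincare}
If $v\in L^1_{\mathrm{loc}}(B_{32})$ and $|D_Hv|(B_{32})<\infty$, then $\int_{B_8}|v-\bar v|\,dx\le c_P|D_Hv|(B_{32})$, where $\bar v$ is the mean of $v$ on $B_8$ and $c_P=16\cdot2^Q$.
\end{lemma}

\begin{proof}
For $x,y\in B_8$ write $y=xp$; then $\|p\|=d(x,y)<16$. Hence
\[
\int_{B_8}|v-\bar v|\le\frac1{|B_8|}\int_{B_8}\int_{B_8}|v(y)-v(x)|\,dy\,dx\le\frac1{|B_8|}\int_{B_{16}}\|R_pv-v\|_{L^1(B_8)}\,dp .
\]
Since $8+16<32$, the integrand is at most $16\,|D_Hv|(B_{32})$, and $|B_{16}|=2^Q|B_8|$.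
\end{proof}

\begin{lemma}\label{lem:compact}
If $v_k\in L^1_{\mathrm{loc}}(B_{32})$, $\sup_k|D_Hv_k|(B_{32})<\infty$ and $\sup_k\|v_k\|_{L^1(B_8)}<\infty$, then a subsequence converges in $L^1(B_7)$.
\end{lemma}

\begin{proof}
Let $0<\varepsilon<\frac12$ and $0\le\rho\in C_c(B_\varepsilon)$ with $\int\rho=1$. For $x\in\overline{B_7}$ put $f_k(x)=\int_{B_8}v_k(y)\rho(y^{-1}x)\,dy=\int v_k(xz^{-1})\rho(z)\,dz$. Then
\[
\|f_k-v_k\|_{L^1(B_7)}\le\int\rho(z)\,\|R_{z^{-1}}v_k-v_k\|_{L^1(B_7)}\,dz\le\varepsilon\sup_k|D_Hv_k|(B_{32}).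
\]
The function $(x,y)\mapsto\rho(y^{-1}x)$ is uniformly continuous on $\overline{B_7}\times\overline{B_8}$, so the $f_k$ are equibounded and equicontinuous on $\overline{B_7}$, and $(f_k)$ is totally bounded in $L^1(B_7)$ by the Arzel\`a--Ascoli theorem. As $\varepsilon$ is arbitrary, $(v_k)$ is totally bounded in $L^1(B_7)$.
\end{proof}

We need a quantity that measures the failure of \eqref{eq:exact}. For the horizontal conditions it is the oscillation of the normal. For the vertical conditions, $\zeta v$ is not a measure, so we use translations instead of derivatives; these are also what the inductive hypothesis will control. For $v\in L^1_{\mathrm{loc}}(B_{32})$ with $|D_Hv|(B_{32})<\infty$ and normal $\nu$, for $e\in S^{m-1}$ and $i\ge1$, let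
\begin{equation}\label{eq:excess}
E_i(v,e)=\int_{B_{32}}|\nu-e|\,d|D_Hv|+\sum_{l=2}^i\int_{\mathcal B_l}\|R_{\exp\zeta}v-v\|_{L^1(B_6)}\,d\zeta ,
\end{equation}
where $d\zeta$ is Lebesgue measure on $V_l$ and the sum is empty for $i=1$.

\begin{lemma}\label{lem:perturbed}
Let $1\le i<\kappa$, $Z\in V_{i+1}$, $\tau_0\in(0,1]$ with $|\tau_0^{i+1}Z|_{\mathfrak g}\le1$, and $C_2=(C_1+1)c_P$. For every $\tau\in(0,\tau_0]$ there is a constant $C_\tau$ such that, for all $v\in L^1_{\mathrm{loc}}(B_{32})$ with $|D_Hv|(B_{32})<\infty$ and all $e\in S^{m-1}$,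
\begin{equation}\label{eq:perturbed}
\tau^{-1}\|R_{\delta_\tau\exp Z}v-v\|_{L^1(B_2)}\le C_2\,\tau^i\,|D_Hv|(B_{32})+C_\tau E_i(v,e).
\end{equation}
\end{lemma}

The point is that $C_2$ does not depend on $\tau$; nothing is claimed about the size of $C_\tau$.

\begin{proof}
Let $p=\delta_\tau\exp Z=\exp(\tau^{i+1}Z)$; then $\tau\|\exp Z\|=\|p\|\le1$. Denote the left side of \eqref{eq:perturbed} by $L(v)$. By Lemma~\ref{lem:translation}(a), $L(v)\le\|\exp Z\|\,|D_Hv|(B_{32})$.

Suppose that for some $\tau$ no constant works. Then for each $k\in\mathbb{N}$ there are $v_k,e_k$ with $L(v_k)>C_2\tau^i|D_Hv_k|(B_{32})+kE_i(v_k,e_k)$. In particular $L(v_k)>0$, so $|D_Hv_k|(B_{32})>0$. All terms are positively $1$-homogeneous in $v$ and unchanged when a constant is added, so we may assume $|D_Hv_k|(B_{32})=1$ and $\int_{B_8}v_k=0$. Then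
\[
L(v_k)>C_2\tau^i,\qquad E_i(v_k,e_k)\le\|\exp Z\|/k,\qquad \int_{B_8}|v_k|\le c_P ,
\]
the last bound by Lemma~\ref{lem:poincare}. By Lemma~\ref{lem:compact}, along a subsequence $e_k\to e$ and $v_k\to v$ in $L^1(B_7)$, so $Uv_k\to Uv$ as distributions on $B_7$ for every $U\in\mathfrak g$, and $\int_{B_5}|v|\le c_P$. We check \eqref{eq:exact} for $v$ on $B_6$. Let $\nu_k$ be the normal of $v_k$. For $a\in\mathbb{R}^m$,
\[
X_av_k=\langle a,\nu_k-e_k\rangle|D_Hv_k|+\langle a,e_k\rangle|D_Hv_k| ,
\]
and the first term has mass at most $|a|E_i(v_k,e_k)\to0$. If $a\perp e$, the second term has mass $|\langle a,e_k\rangle|\to0$, so $X_av=0$. If $a=e$, the second term is nonnegative for large $k$, so $X_ev\ge0$.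

Let $2\le l\le i$. For $\zeta\in\mathcal B_l$ we have $B_6\exp\zeta\subset B_7$, so $R_{\exp\zeta}v_k\to R_{\exp\zeta}v$ in $L^1(B_6)$. By Fatou's lemma $\int_{\mathcal B_l}\|R_{\exp\zeta}v-v\|_{L^1(B_6)}\,d\zeta=0$. For $\varphi\in C_c^\infty(B_6)$ the function
\[
F(\zeta)=\int(R_{\exp\zeta}v-v)\,\varphi\,dx=\int_{B_7}v(y)\,\big[\varphi(y\exp(-\zeta))-\varphi(y)\big]\,dy
\]
is smooth on $\mathcal B_l$ and vanishes almost everywhere, hence everywhere. Differentiating $F(s\zeta)$ at $s=0$ gives $-\int v\,\zeta\varphi\,dy=0$, that is, $\zeta v=0$ on $B_6$.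

Now Lemma~\ref{lem:translation}(b), applied to $\tau^{i+1}Z$ with $\alpha=2$, $\ell=1$, $\beta=4$, and Lemma~\ref{lem:exact} give
\[
L(v)\le\tau^{-1}\,\tau^{i+1}|Zv|(B_4)\le C_1\tau^i\int_{B_5}|v|\le C_1c_P\,\tau^i<C_2\tau^i .
\]
But $B_2\,p\subset B_7$, so $L(v)=\lim_kL(v_k)\ge C_2\tau^i$, a contradiction.
\end{proof}

\begin{remark}\label{rem:uniform}
The error term in \eqref{eq:perturbed} cannot be dropped, and Theorem~\ref{thm:vertical} has no rate depending only on $|D_Hu|(\mathbb{G})$. Let $p\in\mathbb{G}_2$ and $u\in C_c^\infty(\mathbb{G})$ with $R_pu\ne u$, and put $u_\lambda=\lambda^{Q-1}u\circ\delta_\lambda$. Then $|D_Hu_\lambda|(\mathbb{G})=|D_Hu|(\mathbb{G})$ and $\Lambda_r(u_\lambda,p)=\Lambda_{\lambda r}(u,p)$, so $\Lambda_r(u_{1/r},p)=\|R_pu-u\|_1>0$ for all $r$, and $u_{1/r}$ concentrates at the origin as $r\to0^+$.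
\end{remark}

\section{Induction on the layers}\label{sec:induction}

The proof of Theorem~\ref{thm:vertical} uses two scales. The translation has size $r$, and we observe it in balls of the larger radius $\varrho=r/\tau$. With the ratio $\tau$ fixed, Lemma~\ref{lem:perturbed} gives the gain $\tau^i$ in each ball up to the error $C_\tau E_i$; as $r\to0^+$ the balls shrink and the errors disappear after summation; only then do we let $\tau\to0^+$.

The errors need not be small in every ball. In $\mathbb{H}^1$ the indicator function of $\{x_3>0\}$ has $D_Hv=\frac12(-x_2,x_1)\,\sigma$, where $\sigma$ is Lebesgue measure on the plane $x_3=0$. The normal rotates around the origin and the set is invariant under dilations, so $\min_e\int_{B_\varrho}|\nu-e|\,d|D_Hv|$ is the same positive fraction of $|D_Hv|(B_\varrho)$ for all $\varrho$. But $|D_Hv|(B_\varrho)=c\varrho^3\to0$: such balls carry a vanishing part of the total variation. This is why we sum over a covering instead of arguing at points.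

\begin{proof}[Proof of Theorem~\ref{thm:vertical}]
By (G2) and the second inequality in \eqref{eq:lambdaprop}, it suffices to prove by induction on $i=1,\dots,\kappa$ the statement
\[
(\mathrm P_i)\qquad \Lambda_r(u,\exp\zeta)\to0\ \text{ as }r\to0^+,\quad\text{for all }\zeta\in V_l,\ 2\le l\le i .
\]
$(\mathrm P_1)$ is empty. Assume $(\mathrm P_i)$ with $i<\kappa$, let $Z\in V_{i+1}$, take $\tau_0$, $C_2$ as in Lemma~\ref{lem:perturbed}, and fix $\tau\in(0,\tau_0]$. For $r>0$ let $\varrho=r/\tau$.

\emph{Rescaling.} Fix $x_0\in\mathbb{G}$, let $\Psi(y)=\delta_{1/\varrho}(x_0^{-1}y)$, which maps $B(x_0,\alpha\varrho)$ onto $B_\alpha$, and let $v=u\circ\Psi^{-1}$, that is, $v(x)=u(x_0\,\delta_\varrho x)$. Since $X_j(\varphi\circ\Psi)=\varrho^{-1}(X_j\varphi)\circ\Psi$ and $dx=\varrho^{-Q}dy$ for $x=\Psi(y)$, we have $\langle X_jv,\varphi\rangle=\varrho^{1-Q}\langle X_ju,\varphi\circ\Psi\rangle$. So $D_Hv$ is $\varrho^{1-Q}$ times the image of $D_Hu$ under $\Psi$, and its normal is $\nu\circ\Psi^{-1}$. Also $R_pv=(R_{\delta_\varrho p}u)\circ\Psi^{-1}$,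 so $\|R_pv-v\|_{L^1(B_\alpha)}=\varrho^{-Q}\|R_{\delta_\varrho p}u-u\|_{L^1(B(x_0,\alpha\varrho))}$. Multiplying \eqref{eq:perturbed} by $\varrho^{Q-1}$ and using $\varrho\tau=r$, we obtain for every unit vector $e$
\begin{equation}\label{eq:local}
\begin{aligned}
\frac1r\|R_{\delta_r\exp Z}u-u\|_{L^1(B(x_0,2\varrho))}\le{}&C_2\tau^i|D_Hu|(B(x_0,32\varrho))+C_\tau\int_{B(x_0,32\varrho)}|\nu-e|\,d|D_Hu|\\
&+C_\tau\sum_{l=2}^i\int_{\mathcal B_l}\frac1\varrho\|R_{\delta_\varrho\exp\zeta}u-u\|_{L^1(B(x_0,6\varrho))}\,d\zeta .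
\end{aligned}
\end{equation}

\emph{Covering.} Let $\{x_k\}$ be a maximal set of points with mutual distances at least $\varrho$. The balls $B(x_k,\varrho/2)$ are disjoint and have equal positive measure, so the set is countable; by maximality the balls $B(x_k,2\varrho)$ cover $\mathbb{G}$. If $x\in B(x_k,32\varrho)$, then $B(x_k,\varrho/2)\subset B(x,65\varrho/2)$; comparing volumes, $x$ lies in at most $M=65^Q$ of the balls $B(x_k,32\varrho)$. Summing \eqref{eq:local} over $x_0=x_k$, with arbitrary unit vectors $e_k$,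
\begin{equation}\label{eq:global}
\begin{aligned}
\Lambda_r(u,\exp Z)\le{}&MC_2\tau^i|D_Hu|(\mathbb{G})+C_\tau\sum_k\int_{B(x_k,32\varrho)}|\nu-e_k|\,d|D_Hu|\\
&+MC_\tau\sum_{l=2}^i\int_{\mathcal B_l}\Lambda_\varrho(u,\exp\zeta)\,d\zeta .
\end{aligned}
\end{equation}

\emph{The lower layers.} Let $r\to0^+$ with $\tau$ fixed, so $\varrho\to0^+$. The integrands in the last term tend to $0$ by $(\mathrm P_i)$ and are bounded by $|D_Hu|(\mathbb{G})$ by \eqref{eq:lambdaprop}, so the term tends to $0$.

\emph{The oscillation of the normal.} Let $\eta>0$. Since $|D_Hu|$ is a finite Radon measure, there is $g\in C_c(\mathbb{G};\mathbb{R}^m)$ with $\int|\nu-g|\,d|D_Hu|\le\eta$. Let $\omega$ be the modulus of continuity of $g$ with respect to $d$; then $\omega(s)\to0$ as $s\to0^+$. Put $g_k=g(x_k)$ and $e_k=g_k/|g_k|$, or any unit vector if $g_k=0$. For every unit vector $\xi$ we have $|\xi-e_k|\le2|\xi-g_k|$: if $g_k=0$ this reads $|\xi-e_k|\le2$, and otherwise $|\xi-e_k|\le|\xi-g_k|+\big||g_k|-1\big|\le2|\xi-g_k|$. Hence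 $|\nu(y)-e_k|\le2|\nu(y)-g(y)|+2\omega(32\varrho)$ for $y\in B(x_k,32\varrho)$, and the sum in the middle term of \eqref{eq:global} is at most $2M\eta+2M\omega(32\varrho)|D_Hu|(\mathbb{G})$.

\emph{Conclusion.} We have shown
\[
\limsup_{r\to0^+}\Lambda_r(u,\exp Z)\le MC_2\tau^i|D_Hu|(\mathbb{G})+2MC_\tau\eta .
\]
Let $\eta\to0^+$ first, and then $\tau\to0^+$. Since $M$ and $C_2$ do not depend on $\tau$ and $i\ge1$, the right side tends to $0$, which proves $(\mathrm P_{i+1})$.
\end{proof}

This completes the proofs of Theorems~\ref{thm:main}, \ref{thm:vertical} and~\ref{thm:commute}.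

\section{Difference quotients and nonlocal functionals}\label{sec:complements}

By Theorem~\ref{thm:vertical}, a difference quotient sees in the limit only the horizontal part of the displacement.

\begin{theorem}\label{thm:quotients}
Let $p\in\mathbb{G}$ and $a=\Pi(p)$. If $u\in BV_H(\mathbb{G})$, then
\[
\lim_{r\to0^+}\Lambda_r(u,p)=|X_au|(\mathbb{G})=\int|\langle a,\nu\rangle|\,d|D_Hu| .
\]
Conversely, if $u\in L^1(\mathbb{G})$ and $\liminf_{r\to0^+}\Lambda_r(u,p)<\infty$ for $m$ points $p$ whose horizontal parts $\Pi(p)$ span $\mathbb{R}^m$, then $u\in BV_H(\mathbb{G})$.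
\end{theorem}

\begin{proof}
Let $u\in BV_H$ and write $p=\exp(X_a)q$ with $q\in\mathbb{G}_2$. By \eqref{eq:lambdaprop}, Theorem~\ref{thm:vertical} and Lemma~\ref{lem:translation} applied to $rX_a$,
\[
\Lambda_r(u,p)\le\Lambda_r(u,\exp X_a)+\Lambda_r(u,q)\le|X_au|(\mathbb{G})+o(1).
\]

Now let $u\in L^1$ and $\varphi\in C_c^\infty(\mathbb{G})$. If $p=\exp(X_a+\zeta_2+\dots+\zeta_\kappa)$ with $\zeta_l\in V_l$, the curve $r\mapsto\delta_rp^{-1}=\exp(-rX_a-r^2\zeta_2-\dots-r^\kappa\zeta_\kappa)$ is smooth with velocity $-X_a$ at $r=0$. So $(x,r)\mapsto\varphi(x\,\delta_rp^{-1})$ is smooth, its $r$-derivative at $r=0$ is $-X_a\varphi(x)$, and for $r\le1$ the supports lie in a fixed compact set. The difference quotients in $r$ converge uniformly, and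
\[
\int\frac{R_{\delta_rp}u-u}r\,\varphi\,dx=\int u(x)\,\frac{\varphi(x\,\delta_rp^{-1})-\varphi(x)}r\,dx\ \longrightarrow\ \langle X_au,\varphi\rangle .
\]
Hence $|\langle X_au,\varphi\rangle|\le\|\varphi\|_\infty\liminf_r\Lambda_r(u,p)$. If the $\liminf$ is finite, $X_au$ is a finite measure with $|X_au|(\mathbb{G})\le\liminf_r\Lambda_r(u,p)$. This completes the first statement, since $X_au=\langle a,\nu\rangle|D_Hu|$. If it holds for vectors $a$ spanning $\mathbb{R}^m$, every $X_ju$ is a linear combination of finite measures.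
\end{proof}

Equality of the masses in Theorem~\ref{thm:main} upgrades weak* convergence of the gradients. Recall that finite measures converge \emph{narrowly} if their integrals against every bounded continuous function converge.

\begin{theorem}\label{thm:strict}
Let $u\in BV_H(\mathbb{G})$. As $t\to0^+$, $|\nabla_HT_tu|\,dx\to|D_Hu|$ narrowly, and $\int\Phi(\nabla_HT_tu)\,dx\to\int\Phi(\nu)\,d|D_Hu|$ for every continuous, positively $1$-homogeneous $\Phi:\mathbb{R}^m\to\mathbb{R}$.
\end{theorem}

\begin{proof}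
Let $\mu_t=\nabla_HT_tu\,dx$. For $\varphi\in C_c^1$, Lemma~\ref{lem:twoconv}(a) gives $\int\varphi\,X_jT_tu\,dx=-\int T_tu\,X_j\varphi\,dx\to\int\varphi\,d(X_ju)$. By Theorem~\ref{thm:main}, $|\mu_t|(\mathbb{G})\to|D_Hu|(\mathbb{G})$; in particular the masses are bounded for small $t$, so $\mu_t\to D_Hu$ weakly*. Reshetnyak's continuity theorem \cite[Theorem~2.39]{AFP} states: if finite $\mathbb{R}^m$-valued measures $\mu_k$ converge weakly* to $\mu$ and $|\mu_k|(\mathbb{G})\to|\mu|(\mathbb{G})$, then
\[
\int f\Big(x,\frac{d\mu_k}{d|\mu_k|}\Big)\,d|\mu_k|\to\int f\Big(x,\frac{d\mu}{d|\mu|}\Big)\,d|\mu|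
\]
for every bounded continuous $f$ on $\mathbb{G}\times S^{m-1}$. Apply it along every sequence $t_k\to0^+$. Functions $f$ of $x$ alone give narrow convergence. The choice $f(x,\xi)=\Phi(\xi)$ gives the second statement, because $\Phi(b)=|b|\,\Phi(b/|b|)$ for $b\ne0$ and $\Phi(0)=0$.
\end{proof}

Finally we average Theorem~\ref{thm:quotients} over the displacement.

\begin{theorem}\label{thm:nonlocal}
Let $g\ge0$ be measurable on $\mathbb{G}$ with $0<\int(1+\|z\|)g(z)\,dz<\infty$, and put
\[
\sigma_g(e)=\int|\langle\Pi(z),e\rangle|\,g(z)\,dz,\qquad N_r(u)=\frac1r\iint|u(x\,\delta_rz)-u(x)|\,g(z)\,dz\,dx .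
\]
If $u\in BV_H(\mathbb{G})$, then $\lim_{r\to0^+}N_r(u)=\int\sigma_g(\nu)\,d|D_Hu|$. If $u\in L^1(\mathbb{G})$ and $\liminf_{r\to0^+}N_r(u)<\infty$, then $u\in BV_H(\mathbb{G})$. In particular, for $u\in BV_H(\mathbb{G})$,
\begin{equation}\label{eq:heatnonlocal}
\lim_{t\to0^+}\frac1{\sqrt t}\iint|u(x)-u(y)|\,h_t(x^{-1}y)\,dx\,dy=\frac2{\sqrt\pi}\,|D_Hu|(\mathbb{G}).
\end{equation}
\end{theorem}

\begin{proof}
We have $N_r(u)=\int g(z)\Lambda_r(u,z)\,dz$. If $u\in BV_H$, the integrand is dominated by $g(z)\|z\|\,|D_Hu|(\mathbb{G})$ and converges to $g(z)\int|\langle\Pi(z),\nu\rangle|\,d|D_Hu|$ by Theorem~\ref{thm:quotients}; dominated convergence and Fubini's theorem give the limit.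

Let $u\in L^1$ and let $r_k\to0^+$ be a sequence with $\sup_kN_{r_k}(u)<\infty$. By Fatou's lemma $\liminf_k\Lambda_{r_k}(u,z)<\infty$ for all $z$ in a subset $A$ of full measure of $\{g>0\}$, and $|A|>0$. If $\Pi(A)$ were contained in a proper subspace $H\subset\mathbb{R}^m$, then $A$ would be contained in the null set $H\times\mathbb{R}^{n-m}$. So $\Pi(A)$ contains a basis of $\mathbb{R}^m$, and $u\in BV_H$ by the converse in Theorem~\ref{thm:quotients}.

For \eqref{eq:heatnonlocal} take $g=h_1$ and $r=\sqrt t$. The substitution $y=x\,\delta_rz$ turns $h_t(x^{-1}y)\,dy$ into $h_1(z)\,dz$, so the left side is the limit of $N_r(u)$. It remains to compute $\sigma_{h_1}$, and for this we identify the image of $h_1\,dz$ under $\Pi$. Fix $\xi\in\mathbb{R}^m$, let $\psi(z)=e^{-i\langle\xi,\Pi(z)\rangle}$ and $G(t)=\int h_t\psi\,dz$. As in \eqref{eq:lift}, $X_j\psi=-i\xi_j\psi$, so \eqref{eq:ibp} gives $\int(X_jf)\psi=i\xi_j\int f\psi$ for Schwartz $f$; applying this twice, $\int(\Delta_Hh_t)\psi=-|\xi|^2G(t)$. Since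 $\|\Delta_Hh_t\|_1=t^{-1}\|\Delta_Hh_1\|_1$, we may integrate the heat equation in time and use Fubini's theorem:
\[
G(t)-G(s)=-|\xi|^2\int_s^tG(\theta)\,d\theta,\qquad 0<s<t .
\]
By scaling, $G(t)=\int h_1(z)\,e^{-i\sqrt t\langle\xi,\Pi(z)\rangle}\,dz$, which is continuous in $t$ and tends to $1$ as $t\to0^+$. Hence $G(t)=e^{-t|\xi|^2}$, and the image of $h_1\,dz$ under $\Pi$ has the density $(4\pi)^{-m/2}e^{-|a|^2/4}$, whose Fourier transform is $e^{-|\xi|^2}$. By rotation invariance of this density, for every unit vector $e$,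
\[
\sigma_{h_1}(e)=\int_{\mathbb{R}}|s|\,\frac{e^{-s^2/4}}{\sqrt{4\pi}}\,ds=\frac{2\cdot2}{\sqrt{4\pi}}=\frac2{\sqrt\pi}.\qedhere
\]
\end{proof}

\begin{thebibliography}{9}

\bibitem{AFP}
Ambrosio, Fusco and Pallara, \emph{Functions of Bounded Variation and Free Discontinuity Problems}.

\bibitem{Folland}
Folland, Ark.\ Mat.\ 13 (1975).

\bibitem{FS}
Folland and Stein, \emph{Hardy spaces on homogeneous groups}.

\bibitem{MMS}
Niko Marola, Michele Miranda Jr., and Nageswari Shanmugalingam, \emph{Characterizations of sets of finite perimeter using heat kernels in metric spaces}, arXiv:1405.0186 (2014).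

\bibitem{VSC}
Varopoulos, Saloff-Coste and Coulhon, Chapter~IV.

\end{thebibliography}
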